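\title{Dynamic Out-Orientations with $\alpha+1$ Out-Edges\\ in Polylogarithmic Amortized Time}

\begin{abstract}
A graph of arboricity at most $\alpha$ has an orientation in which every vertex has out-degree at most $\alpha$, but such an orientation cannot be maintained under edge insertions and deletions in amortized time $o(n)$. We show that one more out-edge per vertex suffices: for every integer $\alpha\ge1$ there is a deterministic algorithm that maintains an explicit orientation with out-degree at most $\alpha+1$ in amortized time $O(\alpha^5\log^4 n)$ per update, as long as the arboricity stays at most $\alpha$. The algorithm maintains a locally balanced fractional orientation whose fractional edges form a forest, and rounds this forest along the solid paths of a link-cut tree. We also treat graphs in which every vertex set $S$ spans at most $d|S|$ edges, for real $d\ge\frac12$: out-degree $\lfloor d\rfloor+1$ can be maintained in amortized time $O_d(\log^4 n)$, and out-degree $\lfloor d\rfloor$ cannot be maintained in amortized time $o(n)$.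
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are simple and have the vertex set $V=\{1,\dots,n\}$. For $S\subseteq V$ we write $e(S)$ for the number of edges with both endpoints in $S$. The \emph{arboricity} of a graph is the minimum number of forests into which its edge set can be partitioned, and a \emph{$k$ out-orientation} is an orientation of the edges in which every vertex has out-degree at most $k$. Such an orientation stores the graph in $n$ lists of length at most $k$, and whether $u$ and $v$ are adjacent can be read off the lists of $u$ and $v$.

Both notions measure how sparse the graph is everywhere. If the edges are partitioned into $\alpha$ forests, then $e(S)\le\alpha(|S|-1)$ for every nonempty $S$, and we obtain an $\alpha$ out-orientation by rooting every tree of every forest and directing each edge from child to parent. Conversely, a $k$ out-orientation forces $e(S)\le k|S|$ for all $S$. By the theorem of Nash-Williams, the arboricity of a graph with at least one edge equals the maximum of $\lceil e(S)/(|S|-1)\rceil$ over all $S$ with $|S|\ge2$. For the complete graph $K_{2\alpha}$ this maximum is $\max_{2\le s\le 2\alpha}\lceil s/2\rceil=\alpha$, while its $\alpha(2\alpha-1)$ edges exceed $(\alpha-1)\cdot2\alpha$. So for a fixed graph of arboricity at most $\alpha$, out-degree $\alpha$ is always possible and cannot be improved in general.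

\paragraph{The dynamic problem.}
Fix an integer $\alpha\ge1$, treated as a constant and given to the algorithm in advance. Starting from the empty graph, a graph $G$ undergoes a sequence of edge insertions and deletions, called \emph{updates}. The sequence is \emph{arboricity-$\alpha$ preserving} if the arboricity of $G$ is at most $\alpha$ after every update; thus $\alpha$ is a fixed upper bound, and the current arboricity may be smaller. A dynamic algorithm has to maintain a $k$ out-orientation \emph{explicitly}: after every update the direction of every edge is stored, and the running time includes all reorientations. We consider deterministic algorithms. An algorithm has \emph{amortized update time} $f(n)$ if for every $n$, every $t$ and every arboricity-$\alpha$ preserving sequence of $t$ updates, the total time is at most $t\cdot f(n)$.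

Two results are known that enclose the question. For constant $\alpha$, an $\alpha+2$ out-orientation can be maintained with $\operatorname{poly}(\log n)$ update time; more generally, a $\lfloor(1+\varepsilon)\alpha\rfloor+2$ out-orientation can be maintained deterministically in worst-case time $O(\varepsilon^{-6}\alpha^2\log^3n)$ per update. On the other side, Brodal and Fagerberg showed that out-degree $\alpha$ cannot be maintained faster than $\Omega(n)$ per update, even amortized. The remaining question, posed by Christiansen and Rotenberg~\cite{CR}, is whether one can get $\alpha+1$. Precisely: is there, for every fixed $\alpha\ge1$, a deterministic algorithm that maintains an $\alpha+1$ out-orientation under arboricity-$\alpha$ preserving updates with amortized update time (a)~$\operatorname{poly}(\log n)$, or at least (b)~$o(n)$?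

A count suggests that the answer is yes. With out-degree $\alpha$, the vertices can hold $\alpha n$ edges, and the graph may have $\alpha(n-1)$ of them: there are only $\alpha$ free places, and moving a free place to where it is needed can require reversing a long path. With out-degree $\alpha+1$, every vertex set $S$ has more than $|S|$ free places for the edges it spans, so a free place should always be near. The answer to both questions is indeed yes; (b) follows from (a) because $\operatorname{poly}(\log n)=o(n)$.

\begin{theorem}\label{thm:main}
For every integer $\alpha\ge1$ there is a deterministic algorithm that maintains an explicit $\alpha+1$ out-orientation under arboricity-$\alpha$ preserving updates in amortized time $O(\alpha^5\log^4n)$ per update, with an absolute hidden constant. For constant $\alpha$ this is $O(\log^4n)$.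
\end{theorem}

The proof uses the arboricity only through the inequality $e(S)\le\alpha|S|$, and this leads to an exact statement for real densities. Call a sequence of updates \emph{density-$d$ preserving} if $e(S)\le d|S|$ holds for all nonempty $S\subseteq V$ after every update, and call a graph with this property \emph{admissible}. Amortized time is defined as above. Arboricity-$\alpha$ preserving sequences are density-$\alpha$ preserving. For $d<\frac12$ not even a single edge is admissible, so we assume $d\ge\frac12$.

\begin{theorem}\label{thm:density}
Fix a real $d\ge\frac12$.
\begin{enumerate}
\item[(1)] An orientation with out-degree at most $\lfloor d\rfloor+1$ can be maintained deterministically under density-$d$ preserving updates in amortized time $O_d(\log^4n)$.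
\item[(2)] No deterministic algorithm maintains out-degree at most $\lfloor d\rfloor$ in amortized time $o(n)$. If $d\notin\mathbb Z$, then for all large $n$ some admissible graph has no such orientation. If $d=\alpha\in\mathbb Z$, then even on arboricity-$\alpha$ preserving sequences $\Omega(n/\alpha^2)$ amortized reorientations are required (for $n$ large in terms of $\alpha$).
\end{enumerate}
\end{theorem}

An orientation with out-degree below $\alpha$ is in particular an $\alpha$ out-orientation. Hence Theorems~\ref{thm:main} and~\ref{thm:density}(2) show that, for every $\alpha\ge1$, the smallest out-degree bound that can be maintained in amortized time $o(n)$ under arboricity-$\alpha$ preserving updates is $\alpha+1$.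

Section~\ref{sec:forest} treats $\alpha=1$, where both the obstacle and the main tool are visible. Section~\ref{sec:frac} reduces the general case to a forest by means of fractional orientations, Section~\ref{sec:round} rounds them, and Section~\ref{sec:time} supplies the data structures and completes the proof of Theorem~\ref{thm:main}. Sections~\ref{sec:density} and~\ref{sec:lower} prove the two parts of Theorem~\ref{thm:density}; they are not needed for Theorem~\ref{thm:main}.

\paragraph{Conventions.}
The model of computation is a RAM with words of $\Theta(\log(n+\alpha))$ bits. We assume $n\ge2$, since for $n=1$ there are no updates. Logarithms are to base $2$. The records of vertices and edges are kept in balanced search trees; a record is created when it is first touched, and the record of a deleted edge is removed. So a record is found in time $O(\log n)$, and there is no initialization of cost $\Omega(n)$. This matters because the amortized bound has to hold for short sequences too.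

\section{The case $\alpha=1$: forests and solid paths}\label{sec:forest}

For $\alpha=1$ the graph is a forest at all times.

\subsection{Out-degree one is expensive}

\begin{lemma}\label{lem:root}
Let $T$ be a tree, oriented so that every vertex has at most one out-edge. Then exactly one vertex $r$, the \emph{root}, has no out-edge, and every edge points toward $r$.
\end{lemma}

\begin{proof}
The tree has one edge fewer than it has vertices, and distinct edges have distinct tails, so exactly one vertex $r$ is not a tail. Let $ab$ be an edge and let $A$ be the vertex set of the component of $T-ab$ that does not contain $r$, say $a\in A$. The $|A|$ vertices of $A$ have $|A|$ out-edges, only $|A|-1$ edges lie inside $A$, and $ab$ is the only other edge that meets $A$. So $ab$ is directed from $a$ to $b$.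
\end{proof}

\begin{example}\label{ex:twopaths}
Let $G$ consist of two disjoint paths $P,P'$ with $\ell$ vertices each, with a $1$ out-orientation. Let $x$ be an end of $P$ at distance at least $(\ell-1)/2$ from the root of $P$, and choose $x'$ in $P'$ in the same way. Insert the edge $xx'$. The resulting tree has a single root; suppose that it lies in $P'$. Now all edges of $P$ point toward $x$, while before the insertion the edges between $x$ and the root of $P$ pointed away from $x$. So at least $(\ell-1)/2$ edges were reversed. Deleting $xx'$ restores the two paths, and the adversary repeats the move. With $\ell=\lfloor n/2\rfloor$, every two updates cost $\Omega(n)$ reorientations.
\end{example}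

The example shows what has to be avoided: an orientation in which the direction of every edge on a long path depends on the position of a root. With out-degree $2$ a path can be oriented in any way at all. So we cut the forest into paths, orient the edges on the paths by a rule that ignores the root, and use the root only for the edges between the paths. The decomposition must change slowly, and the solid paths of the link-cut trees of Sleator and Tarjan do.

\subsection{Solid paths}\label{sub:solid}

Let $H$ be a forest on $V$ that changes by insertions and deletions of edges. Every tree of $H$ is rooted. Every edge has a \emph{status}, \emph{solid} or \emph{dashed}, and every vertex has at most one solid edge to a child. The solid edges then form vertex-disjoint descending paths, the \emph{solid paths}, which cover $V$ if single vertices are allowed. The vertex of a solid path that is closest to the root is its \emph{top}; thus a vertex is a top exactly if it has no solid edge to a parent. The structure is changed only by the following four \emph{forest operations}.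
\begin{itemize}
\item $\mathrm{expose}(v)$: make all edges on the path from the root to $v$ solid, and make dashed every solid edge from a vertex of this path to a child off the path, including the solid child edge of $v$. Afterwards the path from the root to $v$ is exactly one solid path.
\item $\mathrm{evert}(v)$: perform $\mathrm{expose}(v)$ and then \emph{reroot}, that is, declare $v$ the root. Parent and child are exchanged on the solid path between the old root and $v$, and on no other edge. No status changes in the rerooting.
\item $\mathrm{link}(u,v)$, for $u,v$ in different trees: perform $\mathrm{evert}(u)$ and $\mathrm{evert}(v)$, and make $u$ a child of $v$ through a new dashed edge.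
\item $\mathrm{cut}(u,v)$, for an edge $uv$ of $H$: perform $\mathrm{evert}(u)$ and $\mathrm{expose}(v)$, so that $u,v$ is a solid path, and delete the edge $uv$; the vertex $v$ becomes a root.
\end{itemize}

A single expose may change the status of many edges. The next lemma bounds the total.

\begin{lemma}\label{lem:status}
Starting from the forest with no edges, $m$ forest operations cause at most $12m(\log n+1)$ changes of status.
\end{lemma}

\begin{proof}
Let $s(v)$ be the number of vertices in the subtree of $v$. Call the edge from a child $c$ to its parent $w$ \emph{heavy} if $s(c)>s(w)/2$ and \emph{light} otherwise. The sizes of the children of $w$ add up to $s(w)-1$, so $w$ has at most one heavy child edge. Descending along a light edge at least halves the size, so a path descending from the root has at most $\log n$ light edges. An expose can therefore be expensive only by making many heavy edges solid, and we take as potential the number $\Phi$ of heavy dashed edges. Let the \emph{charge} of a step be the number of status changes plus $2\Delta\Phi$. Since $\Phi=0$ at the start and $\Phi\ge0$ at the end, the number of status changes is at most the sum of the charges.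

\emph{Expose.} Suppose that $j_l\le\log n$ light and $j_h$ heavy edges become solid. A path vertex other than $v$ loses a solid child edge only if its child edge on the path was dashed, so at most $j_l+j_h+1$ edges become dashed: one sibling per promoted edge and one edge at $v$. The sibling of a heavy edge is light, so at most $j_l+1$ of the demoted edges are heavy, and $\Delta\Phi\le-j_h+j_l+1$. The charge is at most
\[
(2j_l+2j_h+1)+2(-j_h+j_l+1)=4j_l+3\le4\log n+3 .
\]

\emph{Rerooting.} Let $z_0,\dots,z_r=v$ be the solid path from the old root to $v$. Only the sizes of $z_0,\dots,z_r$ change, so a dashed edge that becomes heavy joins some $z_i$ to a child off the path, and there is at most one such edge for each $i$. If $i\ge1$, then the edge from $z_i$ to its new child $z_{i-1}$ is light after the rerooting, because $z_i$ has only one heavy child edge. The new path from the root $v$ down to $z_0$ has at most $\log n$ light edges, so $\Delta\Phi\le\log n+1$, where the last term accounts for $i=0$. An evert thus has charge at most $(4\log n+3)+2(\log n+1)=6\log n+5$.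

\emph{Link.} When the new edge is added, only $s(v)$ changes, and it grows. No old edge becomes heavy, and $\Delta\Phi\le1$ because of the new edge. The total charge is at most $2(6\log n+5)+2=12\log n+12$.

\emph{Cut.} When the solid edge $uv$ is deleted, only the size of the root $u$ changes, and $u$ has at most one heavy child edge, so $\Delta\Phi\le1$. The total charge is at most $(6\log n+5)+(4\log n+3)+2=10\log n+10$.
\end{proof}

\subsection{Out-degree two is cheap}\label{sub:two}

Two facts connect solid paths with orientations.

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(a)] If every dashed edge of $H$ is directed from child to parent, then, however the solid edges are directed, the out-edges of a vertex $v$ in $H$ are among its parent edge and its solid child edge. In particular $v$ has at most two out-edges in $H$.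
\item[(b)] An edge that is dashed throughout a sequence of forest operations has the same child and the same parent at the end as at the start.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) All other edges at $v$ are dashed child edges and point to $v$. (b) Parent and child of an existing edge are exchanged only in a rerooting, and there only on solid edges.
\end{proof}

This settles $\alpha=1$. Take $H=G$, execute insertions as links and deletions as cuts, direct dashed edges from child to parent and solid edges from the smaller to the larger label. The out-degree is at most $2$ by~(a). By~(b), and because labels do not depend on the root, an edge can change its direction only when it changes its status, so Lemma~\ref{lem:status} gives $O(\log n)$ amortized reorientations per update.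

It is instructive to replay Example~\ref{ex:twopaths}. Suppose that $P$ and $P'$ are solid paths, each rooted at the end opposite to $x$ and $x'$. In $\mathrm{link}(x,x')$ the two exposes change nothing, the two rerootings reverse both paths without touching a status, and the new edge is dashed and points from $x$ to $x'$. No edge is reoriented. The price is that $x$ may now have two out-edges, namely $xx'$ and its edge on $P$.

\section{Balanced fractional orientations}\label{sec:frac}

For $\alpha\ge2$ the graph is not a forest, and we have to find a forest in it to which Section~\ref{sec:forest} applies. Let every edge carry $K$ units of load and share them between its endpoints. An edge that puts all $K$ units on one endpoint is directed away from that endpoint; if every vertex carries fewer than $K(\alpha+\frac12)$ units, it has at most $\alpha$ out-edges of this kind. The remaining edges will be forced to form a forest $H$. Three things are needed: a local condition that bounds the loads, a way to keep $H$ acyclic, and a way to restore both after an update.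

We work with a density bound $d\ge\frac12$, that is, $e(S)\le d|S|$ for all nonempty $S$ after every update, and a slack $0<\delta\le\frac12$. Put
\begin{equation}\label{eq:param}
\eta=\frac{\delta}{2d},\qquad N=\lceil1/\eta\rceil\,(\lfloor\log n\rfloor+1),\qquad K=\lceil2N/\delta\rceil,\qquad B=K(d+\delta).
\end{equation}
Then $K\ge4$, $B\ge2$ and $N\le K\delta/2$. Bernoulli's inequality $(1+\eta)^j\ge1+j\eta$ gives $(1+\eta)^{\lceil1/\eta\rceil}\ge2$, and therefore $(1+\eta)^N\ge2^{\lfloor\log n\rfloor+1}>n$.

\subsection{Balance bounds the load}

A \emph{configuration} assigns to every edge $uv$ two integers $y_{uv},y_{vu}\ge0$ with $y_{uv}+y_{vu}=K$; here $y_{uv}$ is the share carried by $u$. During an update there is one exception: the edge $e^*$ that is being inserted or deleted is called \emph{special}, and its two values have a sum $c\in\{0,\dots,K\}$. The \emph{load} of $u$ is $L(u)=\sum_v y_{uv}$. The ordered pair $(u,v)$ is a \emph{support arc} if $y_{uv}>0$. A support arc $(u,v)$ is \emph{violated} if $L(u)>L(v)+1$, and the configuration is \emph{balanced} if no support arc is violated. In words: $u$ may keep a share of $uv$ only if handing one unit over to $v$ would not bring the two loads closer together.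

Balance allows the load to drop by one unit along each support arc, and these drops add up. If each edge carried a single unit, balance would give no bound in terms of $d$: let $T_0$ be a single vertex and let $T_j$ consist of a root with arcs to the roots of $j$ copies of $T_{j-1}$; this orientation of a tree is balanced with one unit per edge, and the root has out-degree $j$. The lemma below shows that the drops can add up over at most $N=O(\log n/\eta)$ steps, and $K$ is chosen in~\eqref{eq:param} so that $N$ units are only a fraction $\delta/2$ of one edge.

\begin{lemma}\label{lem:load}
In a balanced configuration, $L(v)<B=K(d+\delta)$ for every vertex $v$.
\end{lemma}

\begin{proof}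
The graph that carries the configuration, including the special edge if there is one, is the graph after an insertion or before a deletion, so it satisfies the density bound. Let $M=\max_vL(v)$ and $S_i=\{v:L(v)\ge M-i\}$ for $i\ge0$. These sets are nonempty and increasing, and by balance a support arc with tail in $S_i$ has its head in $S_{i+1}$. So all load on $S_i$ comes from edges inside $S_{i+1}$, each of which carries at most $K$ units:
\[
(M-i)\,|S_i|\le\sum_{v\in S_i}L(v)\le K\,e(S_{i+1})\le Kd\,|S_{i+1}| .
\]
If $M-i\ge K(d+\delta/2)$ held for all $0\le i\le N-1$, then $|S_{i+1}|\ge(1+\eta)|S_i|$ for these $i$, and $|S_N|\ge(1+\eta)^N>n$, which is impossible. Hence $M<K(d+\delta/2)+N-1<K(d+\delta)$.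
\end{proof}

This lemma is the only place in the upper bounds where the density bound, and so the arboricity, is used.

\subsection{Keeping the fractional edges acyclic}

An edge that is not special is \emph{fractional} if both its values are positive and \emph{integral} otherwise. We maintain a forest $H$ whose edges, between the steps of the algorithm, are exactly the fractional edges. The difficulty arises when a new fractional edge closes a cycle in $H$. Load can be shifted around a cycle without changing the load of any vertex, and shifting as far as possible makes some edge of the cycle integral.

\paragraph{$\mathrm{Add}(u,v)$.} Here $uv\notin H$ is an edge that has just become fractional. If $u$ and $v$ lie in different trees of $H$, add $uv$ to $H$. Otherwise let $u=z_0,z_1,\dots,z_r=v$ be the path in $H$ and perform a \emph{cycle push} along the directed cycle $z_0\to z_1\to\dots\to z_r\to z_0$: let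
\[
\mu=\min\{y_{z_0z_1},\,y_{z_1z_2},\dots,y_{z_{r-1}z_r},\,y_{vu}\}\ge1,
\]
decrease $y$ by $\mu$ on each of these $r+1$ arcs, and increase $y$ by $\mu$ on each reverse arc. Remove from $H$ every path edge that has become integral. Then add $uv$ to $H$ if it is still fractional.

\begin{lemma}\label{lem:push}
After $\mathrm{Add}(u,v)$, $H$ is a forest and consists of all fractional edges. The operation changes no load and creates no support arc. In particular it preserves balance.
\end{lemma}

\begin{proof}
Only the cycle push needs an argument. An arc on which the minimum is attained drops to $0$. If $uv$ is still fractional, this arc lies on the path, so a path edge has been removed and $u,v$ are no longer connected when $uv$ is added. Each vertex of the cycle is the tail of one decreased arc and of one increased arc, so its load is unchanged. All cycle edges were fractional, so the increased arcs were support arcs already.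
\end{proof}

The step that repairs a violated arc hands over one unit.

\paragraph{$\mathrm{Flip}(u\to v)$.} Here $(u,v)$ is a support arc. Decrease $y_{uv}$ by $1$ and increase $y_{vu}$ by $1$. If $uv$ is special, nothing else happens. If $uv\in H$ and now $y_{uv}=0$, remove $uv$ from $H$. If $uv$ was integral, so that $y_{uv}$ was $K$, then it is now fractional because $K\ge2$; call $\mathrm{Add}(u,v)$.

\medskip
By Lemma~\ref{lem:push}, a flip decreases $L(u)$ by $1$, increases $L(v)$ by $1$, changes no other load, and creates no support arc except possibly $(v,u)$. One case will matter later.

\begin{lemma}\label{lem:undo}
If $\mathrm{Flip}(u\to v)$ is applied to an integral edge, then afterwards either $uv\in H$, or $uv$ has the same values $y_{uv}=K$, $y_{vu}=0$ as before.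
\end{lemma}

\begin{proof}
If no cycle push occurs, $uv$ is added to $H$. Otherwise $y_{vu}=1$ at the time of the push, so $\mu=1$, and the push returns $y_{vu}$ to $0$ and $y_{uv}$ to $K$.
\end{proof}

\begin{example}
To keep the numbers small, let each edge carry $4$ units. Consider a triangle $u,z,v$ with $uz,zv\in H$ and
\[
(y_{uz},y_{zu})=(1,3),\qquad(y_{zv},y_{vz})=(2,2),\qquad(y_{uv},y_{vu})=(4,0).
\]
The triangle contributes $5,5,2$ to the loads of $u,z,v$. $\mathrm{Flip}(u\to v)$ first gives $(y_{uv},y_{vu})=(3,1)$. The cycle $u\to z\to v\to u$ has the values $1,2,1$, so $\mu=1$, and the push yields $(0,4)$, $(1,3)$, $(4,0)$. The contributions are now $4,5,3$. The unit has traveled from $u$ to $v$ along the path in $H$ instead of the edge $uv$, and $uz$ has become integral and left $H$.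
\end{example}

\subsection{Updates, one unit at a time}

Adding or removing $K$ units at once could violate many arcs. We therefore split an update into $K$ \emph{unit steps}. After a unit step a single vertex has one unit too many or too few; a flip passes this defect on to a neighbor, so the repair is a chain that never branches.

\paragraph{Insertion.} Make the new edge special with both values $0$, so $c=0$. Repeat $K$ times: name its endpoints $p,q$ so that $L(p)\le L(q)$, increase $y_{pq}$ and $c$ by $1$, set $u:=p$, and run the \emph{down-chain}
\begin{quote}
while there is a violated arc $(u,v)$ with tail $u$: $\mathrm{Flip}(u\to v)$; $u:=v$.
\end{quote}
Now $c=K$ and the edge stops being special. If it is fractional, call $\mathrm{Add}$ on it.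

\paragraph{Deletion.} Remove the edge from $H$ if it is there, and make it special with $c=K$. Repeat $K$ times: choose a support arc $(p,q)$ of the special edge, which exists because $c>0$, decrease $y_{pq}$ and $c$ by $1$, set $u:=p$, and run the \emph{up-chain}
\begin{quote}
while there is a violated arc $(w,u)$ with head $u$: $\mathrm{Flip}(w\to u)$; $u:=w$.
\end{quote}
Now $c=0$ and the edge is discarded.

\begin{lemma}\label{lem:chain}
Suppose that the configuration is balanced before a unit step. Then the chain makes at most $B$ flips, all loads stay below $B+1$, and the configuration is balanced when the chain ends.
\end{lemma}

\begin{proof}
Let $L_0$ be the loads before the unit step; they are integers with $0\le L_0<B$ by Lemma~\ref{lem:load}. The current loads change along the chain, so we measure everything against $L_0$.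

\emph{Down-chain.} We claim that before each test of the loop condition
\begin{enumerate}
\item[(i)] $L(u)=L_0(u)+1$, and $L=L_0$ at all other vertices;
\item[(ii)] every support arc $(a,b)$ satisfies $L_0(a)\le L_0(b)+1$.
\end{enumerate}
At the start (i) holds with $u=p$. The old support arcs satisfy (ii) by balance, and the only arc that may be new is $(p,q)$, for which $L_0(p)\le L_0(q)$; this is why the unit goes to the endpoint of smaller load. Assume (i) and (ii). A support arc $(a,b)$ with $a\ne u$ has $L(a)=L_0(a)\le L_0(b)+1\le L(b)+1$, so only arcs with tail $u$ can be violated, and the configuration is balanced when the loop ends. If $(u,v)$ is violated, then $L_0(u)+1>L_0(v)+1$, and (ii) gives $L_0(u)=L_0(v)+1$. After the flip, $L(u)=L_0(u)$ and $L(v)=L_0(v)+1$, which is (i) for the new current vertex $v$. The only arc that may be new is $(v,u)$, and $L_0(v)=L_0(u)-1$, so (ii) persists. The value of $L_0$ at the current vertex drops by $1$ in each iteration, so there are at most $B$ flips.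

\emph{Up-chain.} Here the claim is (ii) together with
\begin{enumerate}
\item[(i$'$)] $L(u)=L_0(u)-1$, and $L=L_0$ at all other vertices.
\end{enumerate}
At the start (i$'$) holds with $u=p$, and (ii) holds because no support arc was created. Assume (i$'$) and (ii). A support arc $(a,b)$ with $b\ne u$ has $L(a)\le L_0(a)\le L_0(b)+1=L(b)+1$, so only arcs with head $u$ can be violated, and the configuration is balanced when the loop ends. If $(w,u)$ is violated, then $L_0(w)=L(w)>L(u)+1=L_0(u)$, and (ii) gives $L_0(w)=L_0(u)+1$. After the flip, $L(u)=L_0(u)$ and $L(w)=L_0(w)-1$, which is (i$'$) for $w$. The only arc that may be new is $(u,w)$, and $L_0(u)=L_0(w)-1$, so (ii) persists. The value of $L_0$ at the current vertex grows by $1$ in each iteration, so there are at most $B$ flips.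

In both chains $L\le L_0+1<B+1$.
\end{proof}

\begin{proposition}\label{prop:frac}
After every update there is no special edge, the fractional edges form the forest $H$, and $L(v)<K(d+\delta)$ for all $v$. During $t$ updates there are $tK$ unit steps, at most $tKB$ flips, at most $t(KB+1)$ additions to $H$, and at most $t(KB+1)$ removals from $H$.
\end{proposition}

\begin{proof}
The empty configuration is balanced. Making an edge special changes neither loads nor support arcs, each unit step with its chain preserves balance by Lemma~\ref{lem:chain}, and so does the final $\mathrm{Add}$ of an insertion by Lemma~\ref{lem:push}. Lemma~\ref{lem:load} bounds the loads. An update has $K$ chains of at most $B$ flips. A flip adds at most one edge to $H$, and the end of an insertion at most one more. Since $H$ starts empty, there are no more removals than additions.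
\end{proof}

\section{Rounding to out-degree $\alpha+1$}\label{sec:round}

In this section and the next, $d=\alpha$ and $\delta=\frac12$. Then $\eta=1/(4\alpha)$, and~\eqref{eq:param} gives
\begin{equation}\label{eq:KB}
K=16\alpha(\lfloor\log n\rfloor+1)=O(\alpha\log n),\qquad B=K(\alpha+\tfrac12)=O(\alpha^2\log n).
\end{equation}
The forest $H$ carries the structure of Section~\ref{sub:solid}: additions to $H$ are executed as links and removals as cuts. Section~\ref{sec:time} will use further exposes and everts to read and change values; what follows holds whichever of these are performed.

\subsection{The rule}

Let $I(v)$ be the number of integral edges $vw$ with $y_{vw}=K$. Directing these edges away from $v$ and orienting $H$ as in Section~\ref{sub:two} gives out-degree at most $I(v)+2\le\alpha+2$. The bound $\alpha+1$ can fail only at the vertices of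
\[
F=\{v:I(v)\ge\alpha\},
\]
which we call \emph{full}. A full vertex can afford one out-edge in $H$, and it may need it for a dashed parent edge. So we want all solid edges at a full vertex to point to it. Two adjacent full vertices would compete for the edge between them, but this does not happen: a full vertex has spent almost all of its load on integral edges and carries less than half of any fractional edge.
\begin{itemize}
\item[(R1)] An integral edge with $y_{uv}=K$ is directed from $u$ to $v$.
\item[(R2)] A dashed edge of $H$ is directed from child to parent.
\item[(R3)] A solid edge of $H$ with exactly one endpoint in $F$ is directed toward that endpoint. Any other solid edge is directed from the smaller to the larger label.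
\end{itemize}
As in the case $\alpha=1$, the rule for solid edges does not refer to the root. Figure~\ref{fig:round} shows an example.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth,scale=1.05,
 every node/.style={circle,draw,inner sep=1.5pt,minimum size=5.5mm},
 full/.style={fill=black,text=white}]
\node (a) at (0,0) {$1$};  \node[full] (b) at (0,-1) {$2$};
\node (c) at (0,-2) {$3$}; \node (d) at (0,-3) {$4$};
\node[full] (e) at (1.8,-1) {$5$}; \node (f) at (1.8,-2) {$6$};
\node[full] (g) at (1.8,-3) {$7$};
\node (h) at (-1.8,-2) {$8$}; \node (i) at (-1.8,-3) {$9$};
\draw[->,very thick] (a)--(b); \draw[->,very thick] (c)--(b);
\draw[->,very thick] (c)--(d); \draw[->,very thick] (f)--(e);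
\draw[->,very thick] (f)--(g); \draw[->,very thick] (h)--(i);
\draw[->,dashed,thick] (e)--(a); \draw[->,dashed,thick] (h)--(b);
\end{tikzpicture}
\caption{A tree of fractional edges with root $1$ and solid paths $1,2,3,4$ and $5,6,7$ and $8,9$. Full vertices are black; no two of them are adjacent. Dashed edges point to the parent, solid edges point to a full endpoint if there is one and to the larger label otherwise. Black vertices have at most one out-edge in the tree, white vertices at most two.}
\label{fig:round}
\end{figure}

\begin{lemma}\label{lem:degree}
After every update, no two vertices of $F$ are adjacent in $H$, and the orientation given by {\rm(R1)--(R3)} has out-degree at most $\alpha+1$.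
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:frac}, every edge is integral or in $H$, and
\[
K\,I(v)+\sum_{w:\,vw\in H}y_{vw}=L(v)<K(\alpha+\tfrac12).
\]
Hence $I(v)\le\alpha$, and a full vertex has $I(v)=\alpha$ and $y_{vw}<K/2$ for all $vw\in H$. If $u,v\in F$ were adjacent in $H$, then $K=y_{uv}+y_{vu}<K$, a contradiction. This is where $\delta\le\frac12$ is needed.

If $v\notin F$, it has at most $\alpha-1$ integral out-edges and at most two out-edges in $H$ by Lemma~\ref{lem:two}(a). If $v\in F$, then $v$ is the only full endpoint of each solid edge at $v$, so all of them point to $v$. By Lemma~\ref{lem:two}(a) the only possible out-edge of $v$ in $H$ is a dashed parent edge, and the out-degree is at most $\alpha+1$.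
\end{proof}

\subsection{Maintaining the rounded orientation}\label{sub:dirty}

The orientation has to be correct only after an update, so we leave it alone during the update and collect the places where it may have become wrong. Record as \emph{dirty}
\begin{itemize}
\item the inserted edge, and every edge that enters $H$, leaves $H$ or changes its status;
\item every vertex $v$ whose value $I(v)$ changes.
\end{itemize}
At the end of the update, discard the direction of a deleted edge, and \emph{re-evaluate}, that is, direct according to (R1)--(R3), every dirty edge that is still present and the at most two solid edges at every dirty vertex.

\begin{lemma}\label{lem:dirty}
After every update the stored orientation is the one given by {\rm(R1)--(R3)}.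
\end{lemma}

\begin{proof}
We use induction on the number of updates. Consider an edge that is present after the update and is not re-evaluated. It is not dirty, so it was present before the update, it was never special, and it stayed outside $H$, dashed, or solid throughout the update. We show that the rules give it the same direction as before.

If it stayed outside $H$, it was integral before. Its values could be touched only by a flip applied to it, and by Lemma~\ref{lem:undo} each such flip left them unchanged. So (R1) gives the same direction. (With $K=1$ a flip would reverse an integral edge directly; because $K\ge2$, a reversal has to pass through $H$.) If it stayed dashed, (R2) gives the same direction by Lemma~\ref{lem:two}(b). If it stayed solid, neither endpoint is dirty, since otherwise the edge would be re-evaluated. So both endpoints have kept their value of $I$ and their membership in $F$, and (R3) depends on nothing else but the labels.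
\end{proof}

The number of dirty objects is small. A value $I(v)$ changes only when an edge becomes integral or stops being integral. This happens when an edge enters or leaves $H$, and to the updated edge at the end of an insertion or at the start of a deletion; in the second case of Lemma~\ref{lem:undo} we leave $I$ untouched. Each such event changes $I$ at no more than one vertex. So the number of dirty objects, counted with multiplicity, is at most the number of status changes plus $O(1)$ per change of $H$ and per update.

\section{Data structures and the proof of Theorem~\ref{thm:main}}\label{sec:time}

Two things cannot be done naively. A cycle push changes values along a path that may be long, and a vertex may have many in-neighbors, among which an up-chain has to find a violated arc.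

\subsection{Path trees}

A solid path $z_0,\dots,z_r$, listed from top to bottom, is stored as the sequence $z_0,e_0,z_1,e_1,\dots,z_r$ of its vertices and edges in a balanced binary tree with parent pointers, one element per node, in left-to-right order; for definiteness take AVL trees. The element $e_i$ carries the value $a_i=y_{z_iz_{i+1}}$, and the other value of the edge is $K-a_i$. We recall that such trees support, in worst-case time $O(\log n)$, splitting the sequence at a given element, joining two sequences with one element in between, and finding the first element or the neighbors of an element.

We need two operations on a whole path. \emph{Addition} of a constant $\gamma$ applies $a\mapsto a+\gamma$ to all values. \emph{Reversal}, used in rerooting, reverses the sequence and applies $a\mapsto K-a$ to all values, because the value of an edge element is the share of its upper endpoint and the two shares add up to $K$. Both are of the form: apply $g(a)=\sigma a+\gamma$ with $\sigma=\pm1$ to all values, and reverse the order if $\sigma=-1$. Such maps are closed under composition, so they can be delayed. Every node stores the minimum and the maximum of the values in its subtree, and a \emph{tag} $g$ that has been applied to the node itself but not yet to the subtrees of its children. To apply $g'$ to a subtree, apply it to the value, the minimum and the maximum at its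 root node (for $\sigma=-1$ the new minimum is the image of the old maximum and vice versa, and the two children are exchanged), and replace the tag $g$ by $g'\circ g$. To \emph{push} a tag, apply it to both children and reset it to the identity. Before a node is read or restructured, the tags of its ancestors are pushed from the root downward, in time $O(\log n)$. The mirror image of an AVL tree is an AVL tree, so balance is not affected. All numbers stay $O(K)$: the numbers stored at a node were true values in $[0,K]$ when the node was last reached by a push or restructured, so a tag maps numbers of $[0,K]$ into $[0,K]$ and has $|\gamma|\le2K$ (if no edge element lies below the node, $\gamma$ is irrelevant and is set to $0$).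

Thus addition, reversal, the minimum of a path and the change of one value also take time $O(\log n)$. Edges that are not solid keep their values in their records, every edge record contains the type of the edge (special, integral, dashed or solid), and every top stores its dashed parent edge if it has one.

\begin{lemma}\label{lem:ops}
Starting from the forest with no edges, $m$ forest operations take total time $O(m\log^2n)$.
\end{lemma}

\begin{proof}
To \emph{detach below} a vertex $w$ with a solid child $c$, split the path tree of $w$ at the edge element of $wc$, write its values into the edge record, and store $wc$ at the new top $c$ as its dashed parent edge. The operation $\mathrm{expose}(v)$ detaches below $v$ and then repeats the following while the top $z$ of the path of $v$ has a dashed parent edge $zw$: detach below $w$, and join the path ending at $w$, an edge element with value $y_{wz}$, and the path of $z$. Each repetition takes time $O(\log n)$ and makes one edge solid. Rerooting is one reversal; the old top was the root and the new top is the new root, so no parent edge is stored. The last step of a link sets one record, and the last step of a cut is one split. So an operation takes time $O(\log n)$ times one plus the number of its status changes, and Lemma~\ref{lem:status} gives the bound.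
\end{proof}

The procedures of Section~\ref{sec:frac} use $H$ in three ways, and each begins with $\mathrm{evert}(u)$, $\mathrm{expose}(v)$.
\begin{itemize}
\item \emph{Connectivity.} After the two operations, the top of the path of $v$ is the root of its tree, which is $u$ exactly if $u$ and $v$ are connected.
\item \emph{Cycle push.} If they are connected, the path $u=z_0,\dots,z_r=v$ is now one path tree with values $a_i=y_{z_iz_{i+1}}\in[1,K-1]$. So $\mu$ is the smaller of its minimum and $y_{vu}$, and the push is an addition of $-\mu$ together with a change of the record of $uv$. The path edges that have become integral are those with $a_i=0$. We list them by descending only into subtrees of minimum $0$, in time $O(\log n)$ per edge found, record their values, and then cut them one by one.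
\item \emph{Reading or changing the values of an edge $uv\in H$.} The path of $v$ is now $u,v$, and its only value is $y_{uv}$. If it drops to $0$, or if the edge is to be deleted from $G$, we record the values and cut the edge.
\end{itemize}

\subsection{Finding violated arcs}

Every vertex $u$ stores $L(u)$, $I(u)$, a list $\mathrm{Out}(u)$ of the support arcs with tail $u$, and a balanced search tree $\mathrm{In}(u)$ of the tails $w$ of support arcs $(w,u)$, ordered by $L(w)$ with ties broken by labels. The two directions are not symmetric. Each arc in $\mathrm{Out}(u)$ contributes at least one unit to $L(u)$, so $|\mathrm{Out}(u)|<B+1$ by Lemma~\ref{lem:chain}, while $\mathrm{In}(u)$ may be large. A violated arc with tail $u$ is found by scanning $\mathrm{Out}(u)$, and a violated arc with head $u$ exists exactly if the maximum of $\mathrm{In}(u)$ gives one. When $L(u)$ changes, the key of $u$ has to be updated only in the trees $\mathrm{In}(v)$ with $(u,v)\in\mathrm{Out}(u)$. Each of these tasks takes time $O(B\log n)$, and so does the creation or removal of a support arc. These structures depend on which values are positive and not on the values themselves, so a cycle push affects them only at the edges that become integral, and these are handled explicitly anyway. All other changes of the support occur at the flipped edge or at the special edge.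

\begin{proof}[Proof of Theorem~\ref{thm:main}]
An arboricity-$\alpha$ preserving sequence satisfies the density bound with $d=\alpha$. Run the algorithm of Sections~\ref{sec:frac}--\ref{sec:time} with the parameters~\eqref{eq:KB}, which are computed at the first update in time $O(\log n)$. All stored numbers are $O(n+\alpha^2\log n)$ in absolute value and fit into $O(1)$ words. The algorithm is deterministic, and by Lemmas~\ref{lem:degree} and~\ref{lem:dirty} it stores an $\alpha+1$ out-orientation after every update. Consider $t\ge1$ updates and use the counts of Proposition~\ref{prop:frac}.

\emph{Loads and support.} A unit step or a flip changes at most two loads, creates or removes $O(1)$ support arcs apart from those on edges that are cut, and is followed by one search for a violated arc. Every cut edge accounts for $O(1)$ further support changes, and so does the end of an insertion. There are $O(tKB)$ such events, for a total time of $O(tKB\cdot B\log n)$.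

\emph{Forest.} Apart from cuts, a flip uses $O(1)$ forest operations, and so do the beginning and the end of an update. The number of cuts is at most $t(KB+1)$. So there are $O(tKB)$ forest operations, which take time $O(tKB\log^2n)$ by Lemma~\ref{lem:ops}. The listing of zero values costs $O(\log n)$ per cut and per cycle push.

\emph{Rounding.} By Lemma~\ref{lem:status} and the count at the end of Section~\ref{sub:dirty}, there are $O(tKB\log n)$ dirty objects. For a dirty edge the rule is evaluated from its record and the records of its endpoints; for a dirty vertex the solid edges are its neighbors in the path tree. Each takes time $O(\log n)$, including the reorientation, for a total of $O(tKB\log^2n)$.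

By~\eqref{eq:KB}, $KB=O(\alpha^3\log^2n)$ and $B\log n+\log^2n=O(\alpha^2\log^2n)$, so the total time is
\[
O\bigl(tKB\,(B\log n+\log^2n)\bigr)=t\cdot O(\alpha^5\log^4n),
\]
with absolute constants. No bound above contains an additive term that is independent of $t$, so this holds for every $t\ge1$.
\end{proof}

\begin{remark}
Amortization enters in two places: in Lemma~\ref{lem:status}, and in charging the cuts of a cycle push, of which there may be many, to the earlier additions to $H$. The algorithm has to know $\alpha$ in order to choose $K$ and to decide which vertices are full.
\end{remark}

\section{Bounded density: the upper bound}\label{sec:density}

We prove Theorem~\ref{thm:density}(1). Let $k=\lfloor d\rfloor$. Replacing $d$ by a slightly larger number below $k+1$, we may assume that $d$ is rational, so that the parameters can be computed exactly. The room between the density and the target out-degree is now $k+1-d\in(0,1]$, and we give half of it to the slack: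
\[
\delta=\frac{k+1-d}{2}\in(0,\tfrac12],\qquad d+\delta=k+1-\delta .
\]
Run the algorithm of Sections~\ref{sec:frac} and~\ref{sec:time} with these $d$ and $\delta$; here $K,B=O_d(\log n)$. Let $F=\{v:I(v)\ge k\}$ be the set of full vertices. After every update $L(v)<K(k+1-\delta)$, so $I(v)\le k$, and a full vertex satisfies $\sum_{w:\,vw\in H}y_{vw}<(1-\delta)K$.

For $d\notin\mathbb Z$ we have $1-\delta>\frac12$, and this bound no longer prevents two full vertices from being adjacent in $H$. Rule (R3) is then insufficient: if a full top $v$ has a dashed parent edge and a full solid child of larger label, it gets out-degree $k+2$. What survives is that full vertices form only small clusters.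

\begin{lemma}\label{lem:cluster}
After every update, every component of $H[F]$ has fewer than $1/\delta$ vertices.
\end{lemma}

\begin{proof}
Let $T$ be the vertex set of a component. It spans $|T|-1$ edges of $H$, whose units are all carried by vertices of $T$. So
\[
(|T|-1)K\le\sum_{v\in T}\ \sum_{w:\,vw\in H}y_{vw}<(1-\delta)K|T|,
\]
that is, $\delta|T|<1$.
\end{proof}

For integer $d$ we have $\delta=\frac12$, and the lemma is the independence of $F$ from Lemma~\ref{lem:degree}. A \emph{run} is a maximal set of consecutive full vertices on a solid path, and the edges of the run are the solid edges between them. After an update a run has fewer than $1/\delta$ vertices, so we can afford to reorient a whole run whenever something happens at one of its vertices. What we cannot afford is to visit all runs on a long path that is being reversed; the condition on runs must therefore survive a reversal. Keep (R1) and (R2), and replace (R3) by the following.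
\begin{itemize}
\item[(R3a)] A solid edge with exactly one endpoint in $F$ is directed toward that endpoint. A solid edge with no endpoint in $F$ is directed from the smaller to the larger label.
\item[(R3b)] All edges of a run are directed toward the same end of the run. If the run contains the top of its solid path, they are directed toward the top.
\end{itemize}

\paragraph{Out-degree.} A vertex $v\notin F$ has out-degree at most $(k-1)+2$ by Lemma~\ref{lem:two}(a). (For $k=0$ every vertex is full and this case is empty.) Let $v\in F$. Solid edges from $v$ to vertices outside $F$ point to $v$ by (R3a), and by (R3b) at most one edge of the run of $v$ leaves $v$. If $v$ has no dashed parent edge, it has therefore at most one out-edge in $H$. If it has one, then $v$ is a top, the edges of its run point toward $v$, and the parent edge is its only out-edge in $H$. In both cases the out-degree is at most $k+1$.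

\paragraph{Maintenance.} Integral and dashed edges are treated as in Section~\ref{sub:dirty}, and the proof of Lemma~\ref{lem:dirty} applies to them unchanged. For the solid edges, \emph{mark} during an update every endpoint of an edge that enters $H$, leaves $H$ or changes its status, every vertex whose value $I$ changes, and in each evert the old and the new root. At the end of the update do the following for every marked vertex $v$: direct the solid edges at $v$ that have at most one full endpoint according to (R3a), and if $v\in F$, find the run of $v$ by walking along its path tree and direct all edges of the run toward its upper end. The latter satisfies both parts of (R3b).

We show by induction that (R3a) and (R3b) hold after every update. An unmarked vertex has the same membership in $F$ and the same incident edges of $H$, with the same statuses, as after the previous update. Moreover, it is a top now if and only if it was a top then. Indeed, whether a vertex has a solid parent edge can change only through a status change at this vertex, the removal of an edge at it in a cut, or a rerooting in which it is the old or the new root; the inner vertices of the reversed path have a solid parent edge before and after, and the new edge of a link is dashed.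

Consider a solid edge with at most one full endpoint. If it has a marked endpoint, it has been set by (R3a). Otherwise it was solid before with the same membership of its endpoints in $F$, and it has not been touched, so it is still correct. Every other solid edge belongs to a run. A run with a marked vertex has been set. Let $Q$ be a run without a marked vertex; its edges have not been touched. After the previous update the vertices of $Q$ were full and joined by the same solid edges, so $Q$ was contained in a run $Q'$, possibly larger. The edges of $Q'$ pointed toward one end of $Q'$, so those of $Q$ point toward one end of $Q$. If $Q$ contains the top $z$ of its path, then $z$ was already a top and belonged to $Q'$, so the edges point toward $z$. Hence (R3b) holds for $Q$.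

\paragraph{Time.} There are $O(1)$ marks per status change, per forest operation, per change of $H$ and per update, hence $O(tKB\log n)$ marks during $t$ updates. Each costs $O(\delta^{-1}\log n)$. With the remaining costs as in the proof of Theorem~\ref{thm:main}, the total time is $O_d\bigl(tKB(B\log n+\log^2n)\bigr)=t\cdot O_d(\log^4n)$. This proves Theorem~\ref{thm:density}(1).\qed

\medskip
The parameter $K$ and the bound on the length of runs grow without limit as $d$ approaches $k+1$ from below. Some such loss is to be expected, since at density $k+1$ out-degree $k+1$ costs linear time, as we show next.

\section{Lower bounds}\label{sec:lower}

We prove Theorem~\ref{thm:density}(2). Subgraphs of admissible graphs are admissible, and subgraphs of graphs of arboricity at most $\alpha$ have arboricity at most $\alpha$. So every graph constructed below can be built edge by edge, and vertices that are not used stay isolated.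

\subsection{Non-integer density}

Let $d\notin\mathbb Z$ and $k=\lfloor d\rfloor$. It suffices to find an admissible graph on $q$ vertices with more than $kq$ edges: it has no $k$ out-orientation, so for $n\ge q$ no algorithm can maintain one at all. If $k=0$, a single edge will do; it is admissible because $d\ge\frac12$.

Let $k\ge1$ and choose an integer $q\ge\max\{2k+2,\,1/(d-k)\}$. Let $C$ be the circulant graph on $\mathbb Z_q$ in which $i$ and $j$ are adjacent if $i-j\in\{\pm1,\dots,\pm k\}$. Since $q\ge2k+2$, the graph $C$ is $2k$-regular and not complete, and it is connected because it contains the cycle of differences $\pm1$. Add one further edge. The new graph has $kq+1$ edges, and $kq+1\le dq$ because $q(d-k)\ge1$. For a nonempty proper subset $S$, some edge of $C$ leaves $S$, so twice the number of edges of $C$ inside $S$ is at most $2k|S|-1$. This number is an integer and hence at most $k|S|-1$. With the further edge, $e(S)\le k|S|\le d|S|$. So the graph is admissible.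

\subsection{Integer density}

Let $d=\alpha\in\mathbb Z$. We want to repeat Example~\ref{ex:twopaths}, and for this the vertices of the paths must have only one out-edge available. We use up the other $\alpha-1$ by edges to a small dense subgraph that has almost no capacity to take these edges over.

\paragraph{Construction.} The \emph{hub} is a complete graph on $2\alpha$ vertices, among which we fix distinct vertices $h_1,\dots,h_{\alpha-1}$. As computed in the introduction, it has $\alpha(2\alpha-1)$ edges and arboricity $\alpha$. Take $3\alpha+2$ further disjoint paths with
\[
\ell=\Bigl\lfloor\frac{n-2\alpha}{3\alpha+2}\Bigr\rfloor
\]
vertices each, and join every path vertex to each of $h_1,\dots,h_{\alpha-1}$. Later we insert and delete \emph{join edges} between ends of different paths, at most one at each path, so that the path edges and join edges always form a forest $W$. The arboricity is at most $\alpha$ at all times: partition the hub into $\alpha$ forests; for $j\le\alpha-1$ put the edges $vh_j$ into the $j$-th forest, where every path vertex $v$ becomes a leaf; and put $W$, which avoids the hub, into the $\alpha$-th forest.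

\paragraph{Cheaters.} Consider any $\alpha$ out-orientation. The hub vertices have total out-degree at most $2\alpha^2$, of which $\alpha(2\alpha-1)$ is used by edges inside the hub. So at most $\alpha$ edges point from the hub to path vertices. Call their heads \emph{cheaters}; there are at most $\alpha$ of them. A path vertex that is not a cheater has its $\alpha-1$ hub edges as out-edges, and so at most one out-edge in $W$. Lemma~\ref{lem:root} therefore applies to every tree of $W$ that contains no cheater: it has a root, and all its edges point toward the root.

\paragraph{A round.} The algorithm may change the set of cheaters at any update, and a pair of paths that contains a cheater at the end of the round escapes the argument. We therefore play on $\alpha+1$ pairs at once. At the start of a round there are no join edges. At most $\alpha$ paths contain a cheater, so at least $2\alpha+2$ do not; choose $2\alpha+2$ of these and group them into $\alpha+1$ pairs. For each chosen path $P$ let $x(P)$ be an end at distance at least $(\ell-1)/2$ from the root of $P$, in the orientation at the start of the round. For each pair $P,P'$ insert the join edge $x(P)x(P')$. After these $\alpha+1$ insertions there are at most $\alpha$ cheaters, so some pair $P,P'$ contains none. Together with its join edge it is a tree of $W$ and has a single root, say in $P'$. Then all edges of $P$ point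 toward $x(P)$, while at the start of the round the at least $(\ell-1)/2$ edges between $x(P)$ and the root of $P$ pointed away from $x(P)$. So at least $(\ell-1)/2$ reorientations have taken place. The round ends with the deletion of the $\alpha+1$ join edges.

\paragraph{Counting.} The choices in a round depend on the current orientation. Since the algorithm is deterministic, they define a fixed arboricity-$\alpha$ preserving sequence. Let $t_0$ be the number of insertions that build the initial graph. If the algorithm makes at most $t\cdot f(n)$ reorientations on every sequence of $t$ updates, then after $\rho$ rounds
\[
\rho\,\frac{\ell-1}{2}\le\bigl(t_0+2(\alpha+1)\rho\bigr)f(n),
\]
and letting $\rho\to\infty$ gives $f(n)\ge\frac{\ell-1}{4(\alpha+1)}$. Here we use that the amortized bound must hold for arbitrarily long sequences. Finally,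
\[
\ell-1\ge\frac{n-2\alpha}{3\alpha+2}-2=\frac{n-8\alpha-4}{3\alpha+2}\ge\frac{n}{10\alpha}\qquad\text{for }n\ge16\alpha+8,
\]
and $4(\alpha+1)\le8\alpha$, so $f(n)\ge n/(80\alpha^2)$ for such $n$. The running time includes the reorientations, and arboricity-$\alpha$ preserving sequences are density-$\alpha$ preserving, so amortized time $o(n)$ is impossible. This completes the proof of Theorem~\ref{thm:density}.\qed

\begin{thebibliography}{9}

\bibitem{CR}
Aleksander B. G. Christiansen and Eva Rotenberg,
\emph{Fully-dynamic $\alpha+2$ Arboricity Decomposition and Implicit Colouring},
arXiv:2203.06039 (2022).

\end{thebibliography}
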